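\title{A function continuous in one variable and Baire-one in the other that is not a limit of separately continuous functions}

\begin{abstract}
We construct a function $f:[0,1]^2\to[0,1]$ that is continuous in the first variable and of the first Baire class in the second, but is not a pointwise limit of separately continuous functions: every sequence of separately continuous functions misses $f$ by at least $\frac12$ in the limit at some point. We also show that, for nonempty completely metrizable spaces $X$ and $Y$, no such example exists on $X\times Y$ exactly when $X$ or $Y$ is scattered, and that in this case jointly continuous approximants suffice.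
\end{abstract}

\section{The question and the results}\label{sec:intro}

A function $g:Z\to\mathbb R$ on a topological space $Z$ is \emph{of the first Baire class}, or \emph{Baire-one}, if it is the pointwise limit of a sequence of continuous functions $Z\to\mathbb R$. Finite linear combinations and products of Baire-one functions are Baire-one, since one may form the same combination of the approximating sequences. A function $f:X\times Y\to\mathbb R$ is \emph{separately continuous} if all sections $f(\cdot,y)$ and $f(x,\cdot)$ are continuous. We write $CB_1(X\times Y)$ for the set of all $f:X\times Y\to\mathbb R$ such that $f(\cdot,y)$ is continuous for every $y\in Y$ and $f(x,\cdot)$ is Baire-one for every $x\in X$.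

If $f$ is a pointwise limit of separately continuous functions, then all of its sections, in both variables, are Baire-one. It is natural to ask for a converse, and a modest form of it assumes full continuity in one of the variables. This is the following question from \cite{Karlova}.

\begin{quote}
Is every $f\in CB_1([0,1]\times[0,1])$ a pointwise limit of a sequence of separately continuous functions?
\end{quote}

The simplest cases suggest a positive answer. If $f(x,y)=u(x)v(y)$ with $u$ continuous and $v=\lim_k v_k$ Baire-one, then $f=\lim_k u(x)v_k(y)$. The same holds for finite sums of such products, in particular for every $f\in CB_1([0,1]^2)$ whose sections $f(\cdot,y)$ vanish for $y$ outside a finite set. A general $f$ is close to such sums. Let $\lambda_{j,k}(x)=\max(0,1-|kx-j|)$ for $0\le j\le k$, and put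
\[
L_kf(x,y)=\sum_{j=0}^{k}\lambda_{j,k}(x)\,f(j/k,y).
\]
For $x\in[j/k,(j+1)/k]$ this is a convex combination of $f(j/k,y)$ and $f((j+1)/k,y)$, so $L_kf\to f$ pointwise whenever $f$ is continuous in $x$. If $f$ is separately continuous, $L_kf$ is jointly continuous; hence separately continuous functions on the square are Baire-one. If $f\in CB_1([0,1]^2)$, then $L_kf$ is Baire-one. Thus both the members of $CB_1([0,1]^2)$ and the limits of separately continuous functions are limits of Baire-one functions, and counting Baire classes yields no obstruction. What remains is to turn a double limit into a single one: to replace each $f(j/k,\cdot)$ by one continuous approximant that is good enough at all $y$ at once. Pointwise convergence does not supply such an approximant, but separate continuity is much more flexible than joint continuity, and one may hope that it absorbs the difficulty. It does not.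

\begin{theorem}\label{thm:A}
There is a function $f:[0,1]^2\to[0,1]$ such that $f(\cdot,y)$ is continuous for every $y$, $f(x,\cdot)$ is of the first Baire class for every $x$, and $f(\cdot,y)=0$ for all $y$ outside a countable set, with the following property: for every sequence $(f_k)$ of separately continuous functions on $[0,1]^2$ there is a point $(x,y)$ with
\[
\limsup_{k}\,|f_k(x,y)-f(x,y)|\ \ge\ \tfrac12 .
\]
In particular, $f$ is not a pointwise limit of separately continuous functions.
\end{theorem}

The constant $\frac12$ is optimal for functions with values in $[0,1]$, since $f_k\equiv\frac12$ gives $|f_k-f|\le\frac12$ everywhere.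

The example needs room for a Cantor set in each variable, and among complete spaces nothing else matters. A space is \emph{scattered} if every nonempty subset of it has an isolated point (isolated in the subspace topology). Discrete spaces and convergent sequences are scattered; $\mathbb Q$ and $[0,1]$ are not.

\begin{theorem}\label{thm:B}
Let $X,Y$ be nonempty completely metrizable spaces. The following are equivalent.
\begin{enumerate}
\item[(1)] Every $f\in CB_1(X\times Y)$ is a pointwise limit of separately continuous functions.
\item[(2)] Every $f\in CB_1(X\times Y)$ is a pointwise limit of jointly continuous functions.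
\item[(3)] $X$ or $Y$ is scattered.
\end{enumerate}
For Polish $X,Y$, condition \emph{(3)} says that $X$ or $Y$ is countable.
\end{theorem}

Section~\ref{sec:model} isolates the mechanism in one variable. Sections~\ref{sec:chains} and~\ref{sec:nested} build the example on a product $K\times D$ of compact spaces, Section~\ref{sec:square} moves it to the square, and Section~\ref{sec:class} proves Theorem~\ref{thm:B}. Throughout, $\mathbb N=\{0,1,2,\dots\}$, sequences of functions are indexed by $k\ge1$, and $\mathbf 1_S$ is the indicator function of $S$.

\section{A model in one variable}\label{sec:model}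

In Sections~\ref{sec:model}--\ref{sec:nested}, $(D,d)$ is a nonempty compact metric space without isolated points, and $q_0,q_1,\dots$ is an injective enumeration of a countable dense set $Q\subset D$. The reader may take $D=[0,1]$ and $Q=\mathbb Q\cap[0,1]$. We use two facts.
\begin{enumerate}
\item[(D1)] If $V\subset D$ is nonempty and open and $E$ is finite, then $V\setminus E$ is nonempty and open. Indeed, $E$ is closed, and $V$ is infinite because the points of a finite open set are isolated.
\item[(D2)] Every nonempty open $V\subset D$ contains $q_n$ for infinitely many $n$. Otherwise $V\setminus Q$ would be, by (D1), a nonempty open set missing the dense set $Q$.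
\end{enumerate}

The example grows out of the proof that $\mathbf 1_Q$ is not Baire-one.

\begin{proposition}\label{prop:model}
For every sequence of continuous functions $g_k:D\to\mathbb R$ there is $y\in D$ with $\limsup_k|g_k(y)-\mathbf 1_Q(y)|\ge\frac12$.
\end{proposition}

\begin{proof}
Suppose not. Then for each $q\in Q$ we have $g_k(q)>\frac12$ for all large $k$. Put $V_0=D$, $k_0=0$. Given a nonempty open set $V_{i-1}$ and $k_{i-1}$, choose $p_i\in Q\cap V_{i-1}$, then $k_i>k_{i-1}$ with $g_{k_i}(p_i)>\frac12$, then an open ball $W_i$ around $p_i$ such that $\overline{W_i}\subset V_{i-1}$ and $g_{k_i}>\frac12$ on $W_i$. Let $V_i=W_i\setminus\{q_0,\dots,q_i\}$, which is nonempty and open by (D1). The compact sets $\overline{W_i}$ decrease, so they have a common point $y$, and $y\in\overline{W_{i+1}}\subset V_i$ for all $i\ge1$. Hence $y\notin Q$ and $g_{k_i}(y)>\frac12$ for all $i$, so $\limsup_k|g_k(y)-0|\ge\frac12$, a contradiction.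
\end{proof}

The proof uses very little of $\mathbf 1_Q$: the value $1$ at the points $p_1,p_2,\dots$ and the value $0$ at $y$. Since the balls $W_i$ may be taken as small as we like, the points $p_i$ may be made to converge to $y$ as fast as we like. Now the indicator of a convergent sequence \emph{is} Baire-one (Lemma~\ref{lem:h} below). There is no paradox, because the sequence $(p_i)$ was chosen after the functions $g_k$. This suggests using the first variable $x$ to encode a rapidly convergent sequence of points of $Q$, and letting $h(x,\cdot)$ be its indicator. Every section $h(x,\cdot)$ is then Baire-one, while the argument above may choose $x$ one term at a time. The new difficulty is that the approximating function $f_k(x,\cdot)$ changes as further terms are added to $x$; continuity in $x$ has to keep this change under control.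

\section{The space of chains}\label{sec:chains}

Identify a set $x\subset\mathbb N$ with its indicator, a point of the Cantor space $\{0,1\}^{\mathbb N}$. Call $x$ a \emph{chain} if
\[
d(q_m,q_n)<2^{-m}\qquad\text{whenever } m,n\in x \text{ and } m<n ,
\]
and let $K$ be the set of all chains. The empty set and all singletons are chains. If $x$ is not a chain, some pair $m<n$ in $x$ violates the inequality, and the same pair shows that no $x'\ni m,n$ is a chain. So the complement of $K$ is open, and $K$ is a compact subset of $\{0,1\}^{\mathbb N}$. For $a\in K$ the sets
\[
U_N(a)=\{x\in K:\ x\cap\{0,\dots,N\}=a\cap\{0,\dots,N\}\},\qquad N\in\mathbb N,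
\]
decrease with $N$ and form a neighborhood base at $a$.

The defining inequality forces convergence, yet it is strict and bounds distances only from above. Therefore finite chains are easy to prolong.

\begin{lemma}\label{lem:prolong}
Let $a$ be a nonempty finite chain with largest element $n$, and let $G(a)=\{y\in D: d(y,q_m)<2^{-m}\text{ for all }m\in a\}$. Then $G(a)$ is open, $q_n\in G(a)$, and $a\cup\{n'\}$ is a chain whenever $n'>n$ and $q_{n'}\in G(a)$.
\end{lemma}

\begin{proof}
$G(a)$ is a finite intersection of open balls. For $m\in a$ with $m<n$ we have $d(q_n,q_m)<2^{-m}$ because $a$ is a chain, and $d(q_n,q_n)=0<2^{-n}$. The pairs in $a\cup\{n'\}$ that are not in $a$ have the form $m<n'$ with $m\in a$, and for them the chain inequality is the condition $q_{n'}\in G(a)$.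
\end{proof}

For $x\in K$ let $S_x=\{q_n:n\in x\}$. Let $Y$ be any metrizable space containing $D$ as a subspace; the case $Y=D$ is allowed, and larger $Y$ will be needed for Theorem~\ref{thm:B}. Define
\[
h:K\times Y\to\{0,1\},\qquad h(x,y)=\mathbf 1_{S_x}(y).
\]

\begin{lemma}\label{lem:h}
We have $h\in CB_1(K\times Y)$, and $h(\cdot,y)=0$ for $y\notin Q$.
\end{lemma}

\begin{proof}
If $y\notin Q$, then $y$ lies in no $S_x$, so $h(\cdot,y)=0$. If $y=q_n$, then $h(x,y)=1$ exactly when $n\in x$, because the enumeration is injective; thus $h(\cdot,q_n)$ is the $n$th coordinate function on $K$, which is continuous.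

Fix a compatible metric $\rho$ on $Y$. For a nonempty closed set $F\subset Y$ the continuous functions $\max(0,1-k\rho(\cdot,F))$ equal $1$ on $F$, and vanish at a point $y\notin F$ once $k\rho(y,F)\ge1$. So indicators of closed sets are Baire-one. This settles the case of finite $x$. Let $x=\{n_1<n_2<\cdots\}$ be infinite. Since $d(q_{n_i},q_{n_j})<2^{-n_i}$ for $j>i$, the sequence $(q_{n_i})_i$ is Cauchy and converges to a point $p\in D$. The set $F=S_x\cup\{p\}$ is compact, hence closed in $Y$, and $\mathbf 1_{S_x}$ is either $\mathbf 1_F$ or $\mathbf 1_F-\mathbf 1_{\{p\}}$. Both are Baire-one.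
\end{proof}

Without the chain inequality the lemma fails: for $x=\mathbb N$ we would get the section $\mathbf 1_Q$ of Proposition~\ref{prop:model}.

\begin{example}\label{ex:naive}
It is instructive to see where the obvious approximation of $h$ breaks down. Let $\varepsilon_k\to0$, $\varepsilon_k>0$, write $x_k=x\cap\{0,\dots,k\}$, and put $f_k(x,y)=\max(0,1-d(y,S_{x_k})/\varepsilon_k)$ on $K\times D$, with $f_k(x,y)=0$ if $x_k=\emptyset$. The value of $x_k$ splits $K$ into finitely many clopen pieces, so $f_k$ is jointly continuous. If $y=q_n\in S_x$, then $f_k(x,y)=1$ for $k\ge n$. If $y\notin\overline{S_x}$, then $f_k(x,y)=0$ for large $k$. So $f_k\to h$ except possibly at the points $(x,p)$ where $x$ is infinite and $p$ is the limit of $S_x$, with $p\notin S_x$. At such a point $h=0$, while $f_k(x,p)>\frac12$ as soon as $d(q_n,p)<\varepsilon_k/2$ for some $n\in x_k$. The definition of a chain puts no lower bound on $d(q_n,p)$, so nothing prevents this from happening for infinitely many $k$, however small the $\varepsilon_k$ are. By Proposition~\ref{prop:main} below, convergence does fail at one of these points.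
\end{example}

\section{The nested-set argument on $K\times D$}\label{sec:nested}

Suppose that $g(a,q)>\frac12$ for a finite chain $a$ and a point $q\in D$. To imitate Proposition~\ref{prop:model} we need the inequality to persist on a box $U_N(a)\times V$ with $V$ open, so that it survives both the prolongation of $a$ and the passage to the limit in $y$. If $g$ is jointly continuous, there is such a box around $(a,q)$. If $g$ is only separately continuous, there need not be. On $[0,1]^2$ let $g(s,t)=1-2st/(s^2+t^2)$ and $g(0,0)=1$. This function is separately continuous and $g(0,t)=1$ for all $t$, but $g(t,t)=0$ for $t>0$, so no box around $(0,0)$ works. A box that moves away from $t=0$ does work: $g\ge1-2s/t\ge\frac12$ on $[0,\frac18]\times(\frac12,1]$. The next lemma shows that such a displaced box always exists. It rests on the Baire category theorem: a nonempty open subset $W$ of a complete metric space is not a countable union of relatively closed sets with empty interior.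

\begin{lemma}\label{lem:box}
Let $g:K\times D\to\mathbb R$ be separately continuous, let $a\in K$, and let $W\subset D$ be a nonempty open set with $g(a,y)>\frac12$ for all $y\in W$. Then there are $N\in\mathbb N$ and a nonempty open set $V\subset W$ such that $g\ge\frac12$ on $U_N(a)\times V$.
\end{lemma}

\begin{proof}
For $j\in\mathbb N$ put
\[
F_j=\{y\in W:\ g(x,y)\ge\tfrac12\ \text{ for all }x\in U_j(a)\}.
\]
Each $g(x,\cdot)$ is continuous, so $F_j$ is an intersection of relatively closed subsets of $W$, hence relatively closed. If $y\in W$, then $g(\cdot,y)$ is continuous at $a$ and $g(a,y)>\frac12$, so $g(\cdot,y)>\frac12$ on some $U_j(a)$; thus $W=\bigcup_jF_j$. By the Baire category theorem some $F_N$ contains a nonempty open set $V$.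
\end{proof}

We do not control where $V$ lies in $W$. This costs nothing: by (D2) any nonempty open set contains points $q_{n'}$ of arbitrarily large index, and by Lemma~\ref{lem:prolong} any such point in $G(a)$ prolongs the chain.

\begin{proposition}\label{prop:main}
For every sequence of separately continuous functions $f_k:K\times D\to\mathbb R$ there is $(x,y)\in K\times D$ with $\limsup_k|f_k(x,y)-h(x,y)|\ge\frac12$.
\end{proposition}

\begin{proof}
Suppose that $\limsup_k|f_k-h|<\frac12$ at every point. Then
\begin{equation}\label{eq:one}
h(a,q)=1\quad\Longrightarrow\quad f_k(a,q)>\tfrac12\ \text{ for all large }k .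
\end{equation}
We construct finite chains $a_i=\{n_1<\dots<n_i\}$, indices $k_1<k_2<\cdots$, integers $N_i$ with $n_i\le N_i<n_{i+1}$, and nonempty open sets $W_i,V_i\subset D$, for $i\ge1$. Start with $V_0=D$, $k_0=0$, $n_1=0$, $a_1=\{0\}$.

\emph{Step $i$.} We are given $k_{i-1}$, an open set $V_{i-1}$, and a finite chain $a_i$ whose largest element $n_i$ satisfies $q_{n_i}\in V_{i-1}$. Since $h(a_i,q_{n_i})=1$, by \eqref{eq:one} there is $k_i>k_{i-1}$ with $f_{k_i}(a_i,q_{n_i})>\frac12$. The set
\[
O_i=V_{i-1}\cap G(a_i)\cap\{y\in D: f_{k_i}(a_i,y)>\tfrac12\}
\]
is open, because $f_{k_i}(a_i,\cdot)$ is continuous, and it contains $q_{n_i}$ by Lemma~\ref{lem:prolong}. Let $W_i$ be an open ball around $q_{n_i}$ with $\overline{W_i}\subset O_i$. Lemma~\ref{lem:box}, applied to $f_{k_i}$, $a_i$ and $W_i$, gives $N$ and $V\subset W_i$. Put $N_i=\max(N,n_i)$ and $V_i=V\setminus\{q_0,\dots,q_i\}$. Then $V_i$ is nonempty and open by (D1), and since $U_{N_i}(a_i)\subset U_N(a_i)$,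
\begin{equation}\label{eq:box}
f_{k_i}\ge\tfrac12\quad\text{on } U_{N_i}(a_i)\times V_i .
\end{equation}
By (D2) there is $n_{i+1}>N_i$ with $q_{n_{i+1}}\in V_i$. As $V_i\subset W_i\subset G(a_i)$, the set $a_{i+1}=a_i\cup\{n_{i+1}\}$ is a chain by Lemma~\ref{lem:prolong}, and step $i+1$ can begin.

\emph{The limit point.} Let $x=\bigcup_ia_i=\{n_1<n_2<\cdots\}$. Any two elements of $x$ lie in a common $a_i$, so $x\in K$. Every element of $x\setminus a_i$ is at least $n_{i+1}>N_i$, so $x\in U_{N_i}(a_i)$ for all $i$. Since $\overline{W_{i+1}}\subset V_i\subset W_i$, the nonempty compact sets $\overline{W_i}$ decrease and have a common point $y$, and $y\in\overline{W_{i+1}}\subset V_i$ for all $i\ge1$. By \eqref{eq:box}, $f_{k_i}(x,y)\ge\frac12$ for all $i$. Since $V_i$ omits $q_0,\dots,q_i$, we have $y\notin Q$, so $h(x,y)=0$. As $k_i\to\infty$, this gives $\limsup_k|f_k(x,y)-h(x,y)|\ge\frac12$, a contradiction.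
\end{proof}

The order of choices is essential: the sequence $(f_k)$ dictates $N_i$, and only then is $n_{i+1}>N_i$ chosen, so that $f_{k_i}$ cannot detect the later terms of the chain on $V_i$. The absence of isolated points in $D$ enters through (D1) and (D2); compactness provides the Baire property of $W$ and the point $y$.

\section{From $K$ to the interval}\label{sec:square}

To move $h$ to the square we embed $K$ in $[0,1]$ and extend each section $h(\cdot,y)$ to a continuous function on $[0,1]$. An arbitrary continuous extension for each $y$ would destroy all control of the sections in $y$. Affine interpolation avoids this, because its nodes and weights do not depend on the function being extended.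

\begin{lemma}\label{lem:affine}
Let $A\subset[0,1]$ be nonempty and closed. There are maps $c,c':[0,1]\to A$ and $\lambda:[0,1]\to[0,1]$ such that, for every $u:A\to\mathbb R$, the function
\[
Eu(t)=\lambda(t)\,u(c(t))+(1-\lambda(t))\,u(c'(t))
\]
extends $u$, and $Eu$ is continuous whenever $u$ is continuous.
\end{lemma}

\begin{proof}
If $t\in A$, let $c(t)=c'(t)=t$; if $t<\min A$, let $c(t)=c'(t)=\min A$; if $t>\max A$, let $c(t)=c'(t)=\max A$; in these cases let $\lambda(t)=1$. Any other $t$ lies in a gap, an interval $(\alpha,\beta)$ disjoint from $A$ with $\alpha,\beta\in A$; let $c(t)=\alpha$, $c'(t)=\beta$, $\lambda(t)=\frac{\beta-t}{\beta-\alpha}$. Then $Eu=u$ on $A$, and $Eu$ is affine on the closure of each gap and constant on $[0,\min A]$ and $[\max A,1]$.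

Let $u$ be continuous. Then $Eu$ is continuous at the points outside $A$, near which it is affine. We prove continuity from the right at $a\in A$, $a<1$; the left side follows by the reflection $t\mapsto1-t$. If $a=\max A$ or $a$ is the left end of a gap, $Eu$ is affine on an interval $[a,\beta]$ with $\beta>a$. Otherwise $a$ is a limit of points of $A$ from the right. Given $\varepsilon>0$, pick $a'\in A$, $a'>a$, such that $|u(s)-u(a)|<\varepsilon$ for all $s\in A\cap[a,a']$. For $t\in[a,a']$ both $c(t)$ and $c'(t)$ lie in $A\cap[a,a']$, so the convex combination $Eu(t)$ is within $\varepsilon$ of $u(a)$.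
\end{proof}

Let $e:K\to[0,1]$, $e(x)=\sum_{n\in x}2\cdot3^{-n-1}$. This map is continuous, as a uniformly convergent series of continuous functions. It is injective: if $n$ is the least element of the symmetric difference of $x$ and $x'$, then
\[
|e(x)-e(x')|\ \ge\ 2\cdot3^{-n-1}-\sum_{m>n}2\cdot3^{-m-1}\ =\ 3^{-n-1}>0 .
\]
Since $K$ is compact, $e$ is a homeomorphism onto a closed subset $e(K)$ of $[0,1]$.

\begin{proposition}\label{prop:H}
Let $Y$ be a metrizable space containing $D$. There is $H\in CB_1([0,1]\times Y)$ with values in $[0,1]$ such that $H(e(x),y)=h(x,y)$ for all $(x,y)\in K\times Y$, and $H(\cdot,y)=0$ for $y\notin Q$.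
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:affine} to $A=e(K)$ and put $H(\cdot,y)=Eu_y$, where $u_y=h(e^{-1}(\cdot),y)$. By Lemma~\ref{lem:h}, $u_y$ is continuous, has values in $\{0,1\}$, and vanishes for $y\notin Q$. So $H(\cdot,y)$ is continuous, has values in $[0,1]$, extends $u_y$, and vanishes for $y\notin Q$. For fixed $t$,
\[
H(t,\cdot)=\lambda(t)\,h\bigl(e^{-1}(c(t)),\cdot\bigr)+(1-\lambda(t))\,h\bigl(e^{-1}(c'(t)),\cdot\bigr)
\]
is a linear combination of two Baire-one functions on $Y$, hence Baire-one.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $D=Y=[0,1]$ and $f=H$. Proposition~\ref{prop:H} gives all the properties of the sections, with $Q$ as the countable set. If $f_k$ are separately continuous on $[0,1]^2$, then the functions $(x,y)\mapsto f_k(e(x),y)$ are separately continuous on $K\times D$. Proposition~\ref{prop:main} gives $(x,y)$ with $\limsup_k|f_k(e(x),y)-h(x,y)|\ge\frac12$, and $h(x,y)=f(e(x),y)$.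
\end{proof}

\section{The classification}\label{sec:class}

The implication $(2)\Rightarrow(1)$ of Theorem~\ref{thm:B} holds because jointly continuous functions are separately continuous. We prove $(1)\Rightarrow(3)$ in Section~\ref{sub:cantor} and $(3)\Rightarrow(2)$ in Sections~\ref{sub:sigma} and~\ref{sub:retr}.

\subsection{Non-scattered factors carry the example}\label{sub:cantor}

A \emph{Cantor set} is a space homeomorphic to $\{0,1\}^{\mathbb N}$, and a \emph{Polish} space is a separable completely metrizable space. We use the theorem that every nonempty Polish space without isolated points contains a Cantor set \cite[Thm.~6.2]{Kechris}.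

\begin{lemma}\label{lem:cantor}
A completely metrizable space $Z$ that is not scattered contains a Cantor set.
\end{lemma}

\begin{proof}
Let $P\subset Z$ be nonempty and without isolated points. As $Z$ need not be separable, we first shrink $P$. Let $P_0=\{p\}$ with $p\in P$, and obtain $P_{n+1}$ from $P_n$ by adding, for each $z\in P_n$, a sequence in $P\setminus\{z\}$ converging to $z$. Then $P_\infty=\bigcup_nP_n$ is countable, and every open set that meets $P_\infty$ contains infinitely many of its points. Hence $\overline{P_\infty}$ has no isolated points. It is separable and closed in $Z$, so it is Polish, and the theorem applies.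
\end{proof}

\begin{proof}[Proof of $(1)\Rightarrow(3)$]
Suppose that neither $X$ nor $Y$ is scattered. Let $D\subset Y$ be a Cantor set with a metric inherited from $Y$; it is compact and has no isolated points, so $K$, $h$ and $H$ are defined. Since $K\subset\{0,1\}^{\mathbb N}$ and $X$ contains a Cantor set, there is a homeomorphism $\iota$ of $K$ onto a compact, hence closed, set $A\subset X$. By the Tietze extension theorem, the continuous map $e\circ\iota^{-1}:A\to[0,1]$ extends to a continuous map $\varphi:X\to[0,1]$. Put $f(x,y)=H(\varphi(x),y)$. Then $f(\cdot,y)=H(\cdot,y)\circ\varphi$ is continuous and $f(x,\cdot)=H(\varphi(x),\cdot)$ is Baire-one, so $f\in CB_1(X\times Y)$. Moreover, $f(\iota(a),y)=H(e(a),y)=h(a,y)$ for $a\in K$. If separately continuous functions $f_k$ converged pointwise to $f$, then the separately continuous functions $(a,y)\mapsto f_k(\iota(a),y)$ on $K\times D$ would converge pointwise to $h$, contrary to Proposition~\ref{prop:main}. So (1) fails.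
\end{proof}

\begin{remark}
One can also extend from $A$ to $X$ directly by Dugundji's extension theorem \cite{Dugundji} in its explicit form. Like Lemma~\ref{lem:affine}, it assigns to each point outside $A$ a finite convex combination of values on $A$, with nodes and weights independent of the function being extended.
\end{remark}

\subsection{Scattered spaces are unions of closed discrete sets}\label{sub:sigma}

If $Y$ is discrete, every $f\in CB_1(X\times Y)$ is already jointly continuous. If $X$ is discrete, choose continuous $g_{x,k}\to f(x,\cdot)$ for each $x$; the functions $(x,y)\mapsto g_{x,k}(y)$ are jointly continuous and converge to $f$. The first case that is not discrete shows how to reduce to these.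

\begin{example}\label{ex:seq}
Let $Z=\{0\}\cup\{1/n:n\ge1\}$ and $Z_k=\{0,1,\frac12,\dots,\frac1k\}$. Define $r_k(z)=z$ for $z\ge\frac1k$ and $r_k(z)=0$ otherwise. Then $r_k:Z\to Z_k$ is locally constant, and $r_k(z)=z$ for all large $k$, for each $z$. If $Y=Z$, the functions $f(x,r_k(y))$ are jointly continuous and eventually equal to $f$ at each point.
\end{example}

So we look for an exhaustion of $Z$ by discrete sets $Z_k$ and for locally constant retractions onto them. Such a $Z_k$ must be closed: if $r$ is constant near $z$ and fixes the points of $Z_k$, a neighborhood of $z$ contains at most one point of $Z_k$.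

Let $Z$ be metrizable. A set $E\subset Z$ is \emph{closed discrete} in $Z$ (closed, and discrete as a subspace) if and only if every $z\in Z$ has a neighborhood $U$ with $U\cap E\subset\{z\}$. This criterion shows that a subset of a closed discrete set is closed discrete, and that $E\cap Z'$ is closed discrete in $Z'$ for every subspace $Z'$. A family of sets is \emph{locally finite} if every point has a neighborhood meeting only finitely many members. The union of a locally finite family of closed discrete sets is closed discrete: intersect such a neighborhood of $z$ with the neighborhoods that the criterion gives for the finitely many members it meets. Call $Z$ \emph{$\sigma$-closed-discrete} if it is a countable union of closed discrete subsets. By the above, this property passes to subspaces.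

\begin{lemma}\label{lem:sigma}
Every scattered metrizable space $Z$ is $\sigma$-closed-discrete.
\end{lemma}

\begin{proof}
The plan is to show that the property is local and survives the addition of one point; then the largest open set having it must be $Z$. One obstacle is that a set that is closed discrete in an open subspace need not be closed in the whole space, as $\{1/n:n\ge1\}\subset(0,1]\subset[0,1]$ shows. Claim (i) removes it.

\emph{(i) If $V$ is an open $\sigma$-closed-discrete subspace of a metrizable space $T$, then $V$ is a countable union of sets that are closed discrete in $T$.} We may assume $V\ne T$. Let $V=\bigcup_jV_j$ with $V_j$ closed discrete in $V$, and let $F_i=\{z\in T:\rho(z,T\setminus V)\ge1/i\}$ for a compatible metric $\rho$. The sets $F_i$ are closed in $T$, and $V=\bigcup_iF_i$. Each $V_j\cap F_i$ is discrete and closed in $F_i$, hence closed in $T$, and these sets cover $V$.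

\emph{(ii) A metrizable space $T$ covered by open $\sigma$-closed-discrete subspaces is $\sigma$-closed-discrete.} By A.~H.~Stone's theorem, every open cover of a metrizable space has a locally finite open refinement; let $\mathcal V$ be one for the given cover. Each $V\in\mathcal V$ is a subspace of a member of the cover, so it is $\sigma$-closed-discrete, and by (i) $V=\bigcup_jV_{(j)}$ with $V_{(j)}$ closed discrete in $T$. For fixed $j$ the family $\{V_{(j)}:V\in\mathcal V\}$ is locally finite because $V_{(j)}\subset V$, so its union $E_j$ is closed discrete in $T$. Finally, $T=\bigcup_jE_j$.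

Now let $O$ be the union of all open $\sigma$-closed-discrete subspaces of $Z$. By (ii), $O$ is $\sigma$-closed-discrete. Suppose $O\ne Z$. As $Z$ is scattered, $Z\setminus O$ has an isolated point $p$, so there is an open set $U\ni p$ with $U\setminus\{p\}\subset O$. The set $U\setminus\{p\}$ is a subspace of $O$ and is open in $U$; by (i) with $T=U$ it is a countable union of sets closed discrete in $U$. Adding the set $\{p\}$ shows that $U$ is $\sigma$-closed-discrete. Then $p\in U\subset O$, a contradiction.
\end{proof}

\subsection{Locally constant retractions}\label{sub:retr}

A locally constant map partitions $Z$ into clopen sets, so we need a supply of them. It can be derived from the countable sum theorem for covering dimension \cite[Thm.~7.2.1]{Engelking}; in our case a direct argument is short.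

\begin{lemma}\label{lem:clopen}
Let $Z$ be metrizable and $\sigma$-closed-discrete, and let $A,B\subset Z$ be disjoint closed sets. Then there is a clopen set $C$ with $A\subset C\subset Z\setminus B$.
\end{lemma}

\begin{proof}
Let $Z=\bigcup_{k\ge1}E_k$ with $E_k$ closed discrete. We enlarge $A$ and $B$ step by step, assigning each point of $E_k$ to one side. Put $A_0=A$, $B_0=B$. Given disjoint closed sets $A_{k-1},B_{k-1}$, the set $A'=A_{k-1}\cup(E_k\setminus B_{k-1})$ is disjoint from $B_{k-1}$, and it is closed because subsets of $E_k$ are closed. By Urysohn's lemma there is a continuous $\psi:Z\to[0,1]$ equal to $0$ on $A'$ and to $1$ on $B_{k-1}$. Let $A_k=\{\psi\le\frac13\}$ and $B_k=\{\psi\ge\frac23\}$. These are disjoint closed sets, they cover $E_k$, and $A_{k-1}$, $B_{k-1}$ lie in the interiors of $A_k$, $B_k$, respectively. Therefore $C=\bigcup_kA_k$ and $C'=\bigcup_kB_k$ are open and cover $Z$. They are disjoint because both sequences increase and $A_k\cap B_k=\emptyset$. So $C$ is clopen, $A\subset C$, and $B\subset C'=Z\setminus C$.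
\end{proof}

\begin{lemma}\label{lem:retr}
Let $Z$ be a nonempty metrizable $\sigma$-closed-discrete space. There are locally constant maps $r_k:Z\to Z$ such that for each $z\in Z$ we have $r_k(z)=z$ for all large $k$.
\end{lemma}

\begin{proof}
Let $Z=\bigcup_kE_k$ with $E_k$ closed discrete, fix $z_0\in Z$, and put $Z_k=\{z_0\}\cup E_1\cup\dots\cup E_k$. The sets $Z_k$ are closed discrete, increase, and cover $Z$, so it suffices to find locally constant $r_k$ fixing the points of $Z_k$. Fix $k$ and a compatible metric $\rho$. For $z\in Z_k$ choose $\delta_z>0$ such that $\rho(z,z')\ge\delta_z$ for all $z'\in Z_k\setminus\{z\}$, and let $G_z$ be the open ball of radius $\delta_z/2$ around $z$. These balls are pairwise disjoint: a common point of $G_z$ and $G_{z'}$, $z\ne z'$, would give $\rho(z,z')<\frac12(\delta_z+\delta_{z'})\le\rho(z,z')$. By Lemma~\ref{lem:clopen} there is a clopen set $C$ with $Z_k\subset C\subset\bigcup_{z\in Z_k}G_z$. The sets $C\cap G_z$ $(z\in Z_k)$ and $Z\setminus C$ form a partition of $Z$ into open sets. Put $r_k=z$ on $C\cap G_z$ and $r_k=z_0$ on $Z\setminus C$. Then $r_k$ is locally constant, and $r_k(z)=z$ for $z\in Z_k$ because $z\in C\cap G_z$.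
\end{proof}

\begin{proof}[Proof of $(3)\Rightarrow(2)$]
Let $f\in CB_1(X\times Y)$. By Lemmas~\ref{lem:sigma} and~\ref{lem:retr}, the scattered factor carries maps $r_k$ as in Lemma~\ref{lem:retr}.

Suppose $Y$ is scattered, and put $f_k(x,y)=f(x,r_k(y))$. Each $y_0\in Y$ has a neighborhood $U$ on which $r_k$ is a constant $z$, and $f_k(x,y)=f(x,z)$ on $X\times U$. So $f_k$ is jointly continuous by the continuity of $f(\cdot,z)$. For each $y$ we have $f_k(\cdot,y)=f(\cdot,y)$ for all large $k$.

Suppose $X$ is scattered. For each $z\in X$ choose continuous functions $g_{z,k}:Y\to\mathbb R$ with $g_{z,k}\to f(z,\cdot)$ pointwise, and put $f_k(x,y)=g_{r_k(x),k}(y)$. Each $x_0\in X$ has a neighborhood $U$ on which $r_k$ is a constant $z$, and $f_k(x,y)=g_{z,k}(y)$ on $U\times Y$. So $f_k$ is jointly continuous. For each $x$ we have $f_k(x,\cdot)=g_{x,k}$ for all large $k$, so $f_k(x,y)\to f(x,y)$ for every $y$.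
\end{proof}

The second case explains why the obstacle met in Section~\ref{sec:intro} disappears. There the nodes $j/k$ near a given $x$ keep changing with $k$, so the approximants come from ever new sequences. Here the node $r_k(x)$ is eventually $x$ itself, and a single convergent sequence $(g_{x,k})_k$ is used.

\subsection{The Polish case and the role of completeness}

It remains to show that a Polish space $Z$ is scattered if and only if it is countable. If $Z$ is not scattered, it contains a Cantor set by Lemma~\ref{lem:cantor} and is uncountable. Conversely, let $Z$ be uncountable, and fix a countable base. The union $U$ of all countable basic open sets is countable, so $P=Z\setminus U$ is nonempty. If $p\in P$ were isolated in $P$, some basic open set $B$ would satisfy $B\cap P=\{p\}$; then $B\subset U\cup\{p\}$ is countable, so $p\in B\subset U$, which is absurd. Thus $P$ has no isolated points and $Z$ is not scattered. This completes the proof of Theorem~\ref{thm:B}.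

\begin{remark}
In the equivalence of (1)--(3), completeness is used only in Lemma~\ref{lem:cantor}, and it cannot be dropped. Let $X=Y=\mathbb Q$. This space is a countable union of singletons, hence $\sigma$-closed-discrete, so Lemma~\ref{lem:retr} and the proof of $(3)\Rightarrow(2)$ show that (1) and (2) hold. But $\mathbb Q$ has no isolated points, so (3) fails.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Dugundji}
J.~Dugundji, Pacific J. Math. \textbf{1} (1951), 353--367.

\bibitem{Engelking}
Engelking, \emph{General Topology}.

\bibitem{Karlova}
Olena Karlova, \emph{On Baire-one mappings with zero-dimensional domains}, arXiv:1512.01937 (2015).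

\bibitem{Kechris}
Kechris, \emph{Classical Descriptive Set Theory}.

\end{thebibliography}
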